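\title{Cofinal boundary twists in left orderings of mapping class groups}

\begin{abstract}
Let $\Sigma$ be a compact orientable surface of genus $g\ge 2$ with $n\ge 1$ boundary components. We show that in every left ordering of the mapping class group of $\Sigma$ exactly one boundary Dehn twist is cofinal, that all powers of the other boundary twists lie between this twist and its inverse, and that every boundary component plays the distinguished role in some ordering. Hence a product of powers of the boundary twists is cofinal in every left ordering if and only if all exponents are nonzero. For positive exponents this proves a conjecture from a paper of Clay and Ghaswala. The proof studies actions on order-complete totally ordered sets by means of translation numbers and the lantern relation.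
\end{abstract}

\section{Introduction}

A \emph{left ordering} of a group $G$ is a strict total order $<$ on $G$ such that $h<h'$ implies $fh<fh'$ for all $f,h,h'\in G$. An element $z\in G$ is \emph{cofinal} relative to $<$ if for every $h\in G$ there is $k\in\mathbb Z$ with $z^{-k}<h<z^{k}$. The powers of a cofinal element form a ruler against which the whole group can be measured. In $\mathbb Z$ every nontrivial element is cofinal. In general, cofinality depends on the ordering, and the following construction is the basic way to destroy it.

\begin{example}[Lexicographic orderings]\label{ex:lex}
Let $\pi\colon G\to Q$ be a homomorphism with nontrivial image, and fix left orderings of $Q$ and of $\ker\pi$. Call $h\in G$ positive if $\pi(h)>1$, or if $\pi(h)=1$ and $h>1$ in $\ker\pi$. A product of two positive elements is positive, and for $h\ne1$ exactly one of $h,h^{-1}$ is positive. Therefore ``$h<h'$ if and only if $h^{-1}h'$ is positive'' defines a left ordering of $G$. No $z\in\ker\pi$ is cofinal in it: choose $h$ with $\pi(h)>1$; then $\pi(z^{-k}h)=\pi(h)>1$, so $z^k<h$ for all $k\in\mathbb Z$. In particular, for $n\ge2$ no element of $\mathbb Z^n$ is cofinal in every ordering, since every element lies in the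 kernel of a nonzero homomorphism $\mathbb Z^n\to\mathbb Z$.
\end{example}

So an element that is cofinal in \emph{every} left ordering reflects relations in the group that no ordering can escape. We study this phenomenon in mapping class groups. Let $\Sigma_g^n$ be the compact orientable surface of genus $g$ with $n\ge1$ boundary components, and let $\operatorname{Mod}(\Sigma_g^n)$ be the group of isotopy classes of orientation-preserving homeomorphisms that restrict to the identity on the boundary, isotopies being required to fix the boundary pointwise. These groups are left orderable \cite{SW,RW}. Let $T_c$ denote the Dehn twist about a simple closed curve $c$, and let $b_1,\dots,b_n$ be curves isotopic to the boundary components. The \emph{boundary twists} $T_{b_1},\dots,T_{b_n}$ are central, which makes them natural rulers. It is known that $T_{b_1}$ is cofinal in every left ordering of $\operatorname{Mod}(\Sigma_g^1)$ for all $g>0$, and that $T_{b_1}T_{b_2}$ is cofinal in every left ordering of $\operatorname{Mod}(\Sigma_g^2)$; we shall not use these two results. The following conjecture is posed in \cite{CG}.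

\medskip
\noindent\textbf{Conjecture.} \emph{Let $g\ge2$. For all positive integers $k_1,\dots,k_n$, the element $\prod_{j=1}^nT_{b_j}^{k_j}$ is cofinal in every left ordering of $\operatorname{Mod}(\Sigma_g^n)$.}
\medskip

Some genus is needed: the mapping class group of the pair of pants $\Sigma_0^3$ is free abelian on the three boundary twists, so by Example~\ref{ex:lex} none of its elements is cofinal in every ordering. To see what one might expect in higher genus, suppose that an ordering admits a central cofinal element $\tau>1$. Then every $h$ has a translation number $\operatorname{rot}(h)\in\mathbb R$, the asymptotic number of copies of $\tau$ that $h$ is worth (Section~\ref{sec:chains}). It is additive on commuting elements, and $h$ is cofinal exactly when $\operatorname{rot}(h)\neq0$. Thus $\prod_jT_{b_j}^{k_j}$ is cofinal exactly when $\sum_jk_j\operatorname{rot}(T_{b_j})\ne0$. The restriction to positive exponents suggests the guess that the numbers $\operatorname{rot}(T_{b_j})$ never have opposite signs, so that no cancellation occurs. The truth is more rigid: exactly one of these numbers is nonzero, and the signs of the exponents play no role.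

\begin{theorem}\label{thm:main}
Let $g\ge2$, $n\ge1$ and $G=\operatorname{Mod}(\Sigma_g^n)$.
\begin{enumerate}
\item[(1)] For every left ordering $<$ of $G$ there is exactly one $i=i(<)$ such that $T_{b_i}$ is cofinal. Let $s=\pm1$ be such that $T_{b_i}^s>1$. For all $j\ne i$ and $m\in\mathbb Z$ one has $T_{b_i}^{-s}<T_{b_j}^m<T_{b_i}^{s}$. A product $\prod_jT_{b_j}^{k_j}$ with $k_j\in\mathbb Z$ is cofinal relative to $<$ if and only if $k_i\ne0$.
\item[(2)] Every $i\in\{1,\dots,n\}$ occurs as $i(<)$ for some left ordering $<$ of $G$.
\item[(3)] The product $\prod_jT_{b_j}^{k_j}$ is cofinal in every left ordering of $G$ if and only if $k_j\ne0$ for all $j$. In particular, the conjecture holds.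
\end{enumerate}
\end{theorem}

We deduce Theorem~\ref{thm:main} from a statement about group actions. A \emph{complete chain} is a nonempty totally ordered set in which every nonempty subset that is bounded above has a supremum. Throughout the paper, groups act on ordered sets by order-preserving bijections. A \emph{global fixed point} is a point fixed by the whole group.

\begin{theorem}\label{thm:action}
Let $g\ge2$, $n\ge1$, and let $G=\operatorname{Mod}(\Sigma_g^n)$ act on a complete chain $\Omega$ without global fixed point. Then there is exactly one $i$ such that $T_{b_i}$ has no fixed point in $\Omega$.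
\end{theorem}

The two halves of Theorem~\ref{thm:action} have different proofs. That \emph{at most one} boundary twist is fixed-point free follows from a bound on translation numbers given by two disjoint lanterns (Section~\ref{sec:lanterns}); the whole idea is visible on $\Sigma_2^2$, which we treat first. That \emph{at least one} boundary twist is fixed-point free is proved by induction on $n$. For $n\le3$ a finite-order mapping class forces the conclusion (Section~\ref{sec:torsion}). For $n\ge4$ we merge two boundary components into one by cutting off a pair of pants (Section~\ref{sec:pants}), do this in two disjoint places, and reach a contradiction with the first half (Section~\ref{sec:action}). Section~\ref{sec:main} derives Theorem~\ref{thm:main}.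

\section{Complete chains and translation numbers}\label{sec:chains}

The real line, the integers and every nonempty closed subset of the line are complete chains; the rationals are not. In a complete chain $\Omega$, a nonempty subset that is bounded below has an infimum, namely the supremum of its lower bounds. Elements of the group $\operatorname{Aut}(\Omega)$ of order-preserving bijections preserve suprema and infima. Hence the supremum of a bounded set of points fixed by a family of automorphisms is fixed by the family, and \emph{the common fixed set of a family of automorphisms, if nonempty, is a complete chain}. This is the reason to work with complete chains rather than with the line: our induction passes from an action to its restriction to a fixed set.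

We begin with two facts that do not need completeness.

\begin{lemma}\label{lem:order}
Let a group $\Gamma$ act on a totally ordered set $\Omega$.
\begin{enumerate}
\item[(a)] Every element of finite order acts trivially.
\item[(b)] Let $t,h\in\Gamma$ and $y\in\Omega$. If $h$ and $t\cdot hth^{-1}$ fix $y$, then $t$ fixes $y$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $tx>x$, then $t^kx>t^{k-1}x>\dots>x$ for all $k\ge1$, so no positive power of $t$ is trivial. The same holds with the inequalities reversed.

(b) If $ty>y$, then $hth^{-1}y=hty>hy=y$, and applying $t$ gives $t\cdot hth^{-1}y>ty>y$, a contradiction. The case $ty<y$ is the same with the inequalities reversed.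
\end{proof}

Call $t\in\operatorname{Aut}(\Omega)$ \emph{positive} if $tx>x$ for all $x$, and \emph{negative} if $tx<x$ for all $x$.

\begin{lemma}\label{lem:free}
Let $\Omega$ be a complete chain and let $t\in\operatorname{Aut}(\Omega)$ have no fixed point. Then $t$ is positive or negative. If $t$ is positive, then for all $x,y\in\Omega$ there is a unique $k\in\mathbb Z$ with $t^kx\le y<t^{k+1}x$.
\end{lemma}

\begin{proof}
Suppose $tx>x$ for some $x$. The sequence $(t^kx)_{k\in\mathbb Z}$ is strictly increasing. If it were bounded above, its supremum would be fixed by $t$, because $t$ permutes the terms; if it were bounded below, its infimum would be fixed. So for every $y$ the set $\{k: t^kx\le y\}$ is nonempty and bounded above, and its maximum is the unique $k$ with $t^kx\le y<t^{k+1}x$. Then $ty\ge t^{k+1}x>y$, so $t$ is positive. If instead $tx<x$ for some $x$, the argument shows that $t^{-1}$ is positive, that is, $t$ is negative.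
\end{proof}

\begin{lemma}\label{lem:common}
Pairwise commuting automorphisms $t_1,\dots,t_n$ of a complete chain, each of which has a fixed point, have a common fixed point.
\end{lemma}

\begin{proof}
By induction let $y$ be fixed by $t_1,\dots,t_{n-1}$, and let $q$ be fixed by $t=t_n$. If $ty=y$ we are done. Suppose $y<q$. Replacing $t$ by $t^{-1}$ if necessary, we may assume $ty>y$. The increasing sequence $(t^ky)_{k\ge0}$ is bounded by $q$, since $t^ky<t^kq=q$. Its supremum is fixed by $t$, and by each $t_l$ with $l<n$ because $t_lt^ky=t^kt_ly=t^ky$. If $y>q$, arrange $ty<y$ and take the infimum.
\end{proof}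

Let $\tau$ be a positive automorphism of a complete chain $\Omega$, and let $C(\tau)$ be its centralizer in $\operatorname{Aut}(\Omega)$. The model is $\Omega=\mathbb R$ and $\tau(x)=x+1$. For $h\in C(\tau)$ and $x\in\Omega$ let $m(h,x)$ be the integer $m$ with $\tau^mx\le hx<\tau^{m+1}x$ given by Lemma~\ref{lem:free}. The \emph{translation number} of $h$ relative to $\tau$ is
\[
\operatorname{rot}(h)=\lim_{k\to\infty}\frac{m(h^k,x)}{k}.
\]

\begin{proposition}\label{prop:rot}
Let $h,h',X,Y\in C(\tau)$.
\begin{enumerate}
\item[(a)] The limit exists and does not depend on $x$, and $\operatorname{rot}(\tau)=1$.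
\item[(b)] $\operatorname{rot}(h'hh'^{-1})=\operatorname{rot}(h)$. If $h$ and $h'$ commute, then $\operatorname{rot}(hh')=\operatorname{rot}(h)+\operatorname{rot}(h')$; in particular $\operatorname{rot}(h^{-1})=-\operatorname{rot}(h)$.
\item[(c)] $\operatorname{rot}(h)$ is zero, positive or negative according as $h$ has a fixed point, is positive or is negative.
\item[(d)] If $X$ has a fixed point, then $\tau^{-1}q<Xq<\tau q$ for every $q\in\Omega$.
\item[(e)] If $\operatorname{rot}(X)=\operatorname{rot}(Y)=0$, then $|\operatorname{rot}(XY)|\le1$.
\end{enumerate}
\end{proposition}

\begin{proof}
Let $a=m(h',x)$ and $b=m(h,x)$. Applying $h$ to $\tau^ax\le h'x<\tau^{a+1}x$ and using $h\tau=\tau h$, we get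
\[
\tau^{a+b}x\le\tau^ahx\le hh'x<\tau^{a+1}hx<\tau^{a+b+2}x,
\]
that is,
\begin{equation}\label{eq:defect}
m(hh',x)-m(h,x)-m(h',x)\in\{0,1\}.
\end{equation}

(a) Put $a_k=m(h^k,x)$. By \eqref{eq:defect}, $ka_l\le a_{kl}\le ka_l+k$, so $|a_{kl}/kl-a_l/l|\le1/l$. Exchanging $k$ and $l$ gives $|a_k/k-a_l/l|\le1/k+1/l$, so $(a_k/k)$ is a Cauchy sequence. For another point $y$ choose $j$ with $\tau^jx\le y<\tau^{j+1}x$. Applying $h^k$ gives $\tau^{j+a_k}x\le h^ky<\tau^{j+a_k+2}x$, hence $\tau^{a_k-1}y<h^ky<\tau^{a_k+2}y$ and $|m(h^k,y)-a_k|\le1$. Finally $m(\tau^k,x)=k$.

(b) Applying $h'$ to the inequalities that define $m(h^k,x)$ gives $m(h'h^kh'^{-1},h'x)=m(h^k,x)$, and the first claim follows from (a). If $h,h'$ commute, then $(hh')^k=h^kh'^k$; apply \eqref{eq:defect} to $h^k,h'^k$ and divide by $k$. The last claim follows from $\operatorname{rot}(1)=0$.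

(c) If $hx=x$, then $m(h^k,x)=0$ for all $k$. If $h$ is positive, Lemma~\ref{lem:free} applied to $h$ gives $k\ge1$ with $h^kx\ge\tau x$. Inductively, $h^{k(l+1)}x\ge h^{kl}\tau x=\tau h^{kl}x\ge\tau^{l+1}x$, so $m(h^{kl},x)\ge l$ and $\operatorname{rot}(h)\ge1/k$. If $h$ is negative, then $h^{-1}$ is positive and $\operatorname{rot}(h)<0$ by (b). By Lemma~\ref{lem:free} the three cases are exhaustive.

(d) Let $Xp=p$ and choose $k$ with $\tau^kp\le q<\tau^{k+1}p$. As $X$ fixes $\tau^kp$ and $\tau^{k+1}p$,
\[
\tau^{-1}q<\tau^kp\le Xq<\tau^{k+1}p\le\tau q .
\]

(e) By (c), $X$ has a fixed point and $Y$ fixes some $q$. By (d), $\tau^{-1}q<XYq<\tau q$. Applying $XY$ repeatedly and commuting it past $\tau$ gives $\tau^{-l}q<(XY)^lq<\tau^lq$ for $l\ge1$, so $|m((XY)^l,q)|\le l$.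
\end{proof}

The bound in (e) is attained: on $\mathbb R$ with $\tau(x)=x+1$, let $Y\in C(\tau)$ fix $\frac12+\mathbb Z$ with $Y(-\frac14)=\frac14$, and let $X\in C(\tau)$ fix $\mathbb Z$ with $X(\frac14)=\frac34$. Then $XY(-\frac14)=\tau(-\frac14)$, so $\operatorname{rot}(XY)=1$.

It remains to turn a left ordering into an action. The action of $G$ on itself by left translation is of no use, because every nontrivial element acts without fixed points, cofinal or not; completeness fails, and with it Lemma~\ref{lem:free}. After passing to Dedekind cuts, fixed points detect cofinality exactly.

\begin{lemma}\label{lem:cuts}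
Let $(G,<)$ be a nontrivial left-ordered group. Let $\Omega$ be the set of nonempty proper subsets $D\subset G$ that are down-closed \textup{(}$g\le d\in D$ implies $g\in D$\textup{)}, ordered by inclusion, and put $D_h=\{g\in G: g\le h\}$ for $h\in G$.
\begin{enumerate}
\item[(a)] $\Omega$ is a complete chain, and $G$ acts on it by left translation without global fixed point.
\item[(b)] $D_h\in\Omega$, $fD_h=D_{fh}$, and $D_h<D_{h'}$ if and only if $h<h'$.
\item[(c)] An element $z\in G$ is cofinal if and only if it has no fixed point in $\Omega$.
\end{enumerate}
\end{lemma}

\begin{proof}
(b) Choose $x>1$ in $G$. Then $hx>h$, so $D_h$ is proper and lies in $\Omega$. The other two claims follow from left invariance and the definition.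

(a) By (b), $\Omega\neq\emptyset$. If $D\not\subset D'$, pick $d\in D\setminus D'$; every element of $D'$ is below $d$, so $D'\subset D$. Thus the order is total. If a nonempty family is bounded above by $D_0\in\Omega$, its union is down-closed and contained in $D_0$, so it lies in $\Omega$ and is the supremum. If $g\le fd$ with $d\in D$, then $f^{-1}g\le d$, so $fD$ is down-closed. A global fixed point would be a nonempty proper subset of $G$ invariant under all left translations, and these act transitively.

(c) Suppose $z$ has no fixed point, and let $z^\sigma$, $\sigma=\pm1$, be positive on $\Omega$. Given $h$, Lemma~\ref{lem:free} gives $k$ with $z^{\sigma k}D_1\le D_h<z^{\sigma(k+1)}D_1$. With $l=|k|+1$ we get $z^{-\sigma l}D_1<D_h<z^{\sigma l}D_1$, that is, $z^{-\sigma l}<h<z^{\sigma l}$. Conversely, suppose $zD=D$. If $1\in D$, all powers of $z$ lie in $D$, and any $h\notin D$ lies above all of them. If $1\notin D$, no power of $z$ lies in $D$, and any $h\in D$ lies below all of them. In both cases $z$ is not cofinal.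
\end{proof}

\section{Facts about mapping class groups}\label{sec:facts}

Surfaces are oriented, homeomorphisms preserve the orientation, and all Dehn twists turn in the same direction. A \emph{curve} is a simple closed curve; it is \emph{nonseparating} if its complement is connected. A curve that is crossed exactly once, transversally, by some closed curve is nonseparating, since the latter joins its two sides in the complement. Twists about components of $\partial\Sigma$ are understood to be about parallel curves in the interior. For a surface with marked points, $\operatorname{PMod}$ denotes the group of mapping classes fixing each marked point (and the boundary pointwise), and curves avoid the marked points. We use the following facts from \cite{FM}.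

\begin{itemize}
\item[(M1)] \emph{Naturality.} $fT_cf^{-1}=T_{f(c)}$. Mapping classes with disjoint supports commute, and boundary twists are central. For a subsurface $S'\subset S$, extension by the identity defines a homomorphism $\operatorname{Mod}(S')\to\operatorname{Mod}(S)$ sending $T_c$ to $T_c$.
\item[(M2)] \emph{Classification of surfaces.} Let $R,R'$ be compact connected oriented surfaces with the same genus and the same numbers of boundary components and marked points. Every homeomorphism $\partial R\to\partial R'$ that preserves the boundary orientations, together with a bijection of the marked points, extends to a homeomorphism $R\to R'$. Consequently \emph{all twists about nonseparating curves are conjugate in $\operatorname{Mod}(\Sigma_g^n)$}: cut along two such curves $c,c'$, apply the statement to the identity on $\partial\Sigma$ and to one homeomorphism $c\to c'$ on both copies of $c$, and reglue.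
\item[(M3)] \emph{Capping} \cite[Prop.~3.19]{FM}. Gluing a disc with one marked point to a boundary component $\beta$ of $S$ gives a surface $\hat S$ and a surjection $\operatorname{PMod}(S)\to\operatorname{PMod}(\hat S)$ with kernel $\langle T_\beta\rangle$. Since $\operatorname{PMod}$ of the sphere with three marked points is trivial, the mapping class group of a pair of pants is generated by its boundary twists.
\item[(M4)] \emph{Point pushing} \cite[Thm.~4.6, Fact~4.7]{FM}. Let $S$ have negative Euler characteristic and let $o$ be an interior point. The kernel of the forgetful map $\operatorname{PMod}(S,o)\to\operatorname{Mod}(S)$ is the group of the classes $\operatorname{Push}(\gamma)$, $\gamma\in\pi_1(S,o)$, that drag $o$ along $\gamma$; it is generated by the pushes along any generating set of $\pi_1(S,o)$. If $\gamma$ is a simple loop and $\gamma_1,\gamma_2$ are the boundary curves of an annular neighborhood of $\gamma$, then $\operatorname{Push}(\gamma)=(T_{\gamma_1}T_{\gamma_2}^{-1})^{\pm1}$.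
\item[(M5)] \emph{Generation} \cite[\S4.4]{FM}. For a closed surface of genus $g\geq 2$ with marked points, $\operatorname{PMod}$ is generated by twists about nonseparating curves.
\item[(M6)] \emph{Lantern relation} \cite[Prop.~5.1]{FM}. Let $L$ be a four-holed sphere in a surface and let $u_1\subset L$ be a curve with two components of $\partial L$ on each side. There are curves $u_2,u_3\subset L$ such that $u_1,u_2,u_3$ pairwise cross in exactly two points, realize the three partitions of the components of $\partial L$ into pairs, and satisfy
\[
T_{u_1}T_{u_2}T_{u_3}=\prod_{\beta\subset\partial L}T_\beta .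
\]
The relation is usually stated for one triple of curves. By (M2), applied to the two pairs of pants into which $u_1$ cuts $L$, a homeomorphism of $L$ carries the first curve of that triple to $u_1$; it permutes the components of $\partial L$ and so preserves the right-hand side.
\item[(M7)] \emph{Chain relation} \cite[Prop.~4.12]{FM}. A \emph{chain} is a sequence of curves in which consecutive curves cross once and all others are disjoint. A regular neighborhood of a chain $a_1,a_2$ is a one-holed torus with boundary $d$, and $(T_{a_1}T_{a_2})^6=T_d$. A regular neighborhood of a chain $a_1,a_2,a_3$ is a two-holed torus with boundary $d_1,d_2$, and $(T_{a_1}T_{a_2}T_{a_3})^4=T_{d_1}T_{d_2}$.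
\end{itemize}

From now on $g\ge2$, $\Sigma=\Sigma_g^n$ and $G=\operatorname{Mod}(\Sigma)$, unless stated otherwise.

\section{Two lanterns: at most one free boundary twist}\label{sec:lanterns}

Let $G$ act on a complete chain $\Omega$, and let $\tau$ be a positive automorphism of $\Omega$ commuting with the action. Then $\operatorname{rot}$ is defined on all of $G$. It is not a homomorphism, but it is conjugation invariant, so all twists about nonseparating curves have the same translation number. We do not know this number. It cancels, however, in $T_uT_d^{-1}$ when $u,d$ are disjoint nonseparating curves: by Proposition~\ref{prop:rot}(b) such an element has translation number $0$. The lantern relation writes a boundary twist as a product of three elements of this kind.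

\subsection*{One lantern}
Let $L\subset\Sigma$ be a four-holed sphere with boundary $b,d_1,d_2,d_3$, where $b$ is a component of $\partial\Sigma$. Take $u_1,u_2,u_3$ as in (M6), and number the $d_k$ so that $u_k$ separates $\{b,d_k\}$ from the other two boundary curves. The twists $T_{d_k}$ commute with everything supported in $L$, so the lantern relation reads
\begin{equation}\label{eq:lantern}
T_b=X_1X_2X_3,\qquad X_k=T_{u_k}T_{d_k}^{-1}.
\end{equation}
Call $L$ a \emph{good lantern at $b$} if $\overline{\Sigma\setminus L}$ is connected and contains $d_1,d_2,d_3$. Then all $u_k$ and $d_k$ are nonseparating. Indeed, fix $l\ne k$. The curve $u_k$ cuts $L$ into two pairs of pants, one containing $d_k$ and the other $d_l$, so an arc in $L$ from $d_k$ to $d_l$ can be chosen to cross $u_k$ once. Closing it up by an arc in $\overline{\Sigma\setminus L}$ gives a closed curve that crosses each of $u_k$ and $d_k$ once. Hence $\operatorname{rot}(X_k)=0$ for $k=1,2,3$. Since $X_1X_2=T_bX_3^{-1}$ with $T_b$ central, Proposition~\ref{prop:rot}(b),(e) give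
\[
|\operatorname{rot}(T_b)|=|\operatorname{rot}(X_1X_2)|\le1 .
\]
For $\tau=T_b^{\pm1}$ this says $1\le1$: the ruler itself already exhausts the bound. If a product $T_bT_{b'}^{\pm1}$ of two boundary twists obeys the \emph{same} bound, no room is left for $T_{b'}$.

\subsection*{The surface $\Sigma_2^2$}
Take two four-holed spheres $L$ and $L'$ with boundaries $b,d_1,d_2,d_3$ and $b',d_1',d_2',d_3'$, and join $d_k$ to $d_k'$ by an annulus for $k=1,2,3$, compatibly with the orientations. The result has Euler characteristic $-4$ and two boundary components $b,b'$, so it is $\Sigma_2^2$. Both $L$ and $L'$ are good lanterns. Write $T_b=X_1X_2X_3$ and $T_{b'}=X_1'X_2'X_3'$ as in \eqref{eq:lantern}. Simply multiplying the two relations gives six factors and a useless bound. But $L$ and $L'$ are disjoint, so each $X_k$ commutes with each $X_l'$, and the six factors can be regrouped into three: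
\begin{align*}
T_bT_{b'}&=X_1X_2X_3\,X_1'X_2'X_3'=(X_1X_1')(X_2X_2')(X_3X_3'),\\
T_bT_{b'}^{-1}&=X_1X_2X_3\,X_3'^{-1}X_2'^{-1}X_1'^{-1}=(X_1X_3'^{-1})(X_2X_2'^{-1})(X_3X_1'^{-1}).
\end{align*}
Each bracket is a product of two commuting elements of translation number $0$, so it has translation number $0$. Thus for $\varepsilon=\pm1$ we have $T_bT_{b'}^{\varepsilon}=Y_1Y_2Y_3$ with $\operatorname{rot}(Y_k)=0$. As before, $Y_1Y_2=T_bT_{b'}^\varepsilon Y_3^{-1}$ with $T_b,T_{b'}$ central, so $|\operatorname{rot}(T_b)+\varepsilon\operatorname{rot}(T_{b'})|=|\operatorname{rot}(Y_1Y_2)|\le1$. For one of the two signs the left-hand side is the sum of the absolute values, and therefore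
\begin{equation}\label{eq:sum}
|\operatorname{rot}(T_b)|+|\operatorname{rot}(T_{b'})|\le1 .
\end{equation}
The derivation of \eqref{eq:sum} used only that $L$ and $L'$ are disjoint good lanterns at $b$ and $b'$. The general case is obtained by replacing one of the three annuli.

\begin{proposition}\label{prop:atmost}
Let $g\ge2$, $n\ge2$, and let $G$ act on a complete chain $\Omega$. If $T_{b_i}$ has no fixed point, then $T_{b_j}$ has a fixed point for every $j\ne i$.
\end{proposition}

\begin{proof}
Join $d_2$ to $d_2'$ and $d_3$ to $d_3'$ by annuli as above, and join $d_1$ to $d_1'$ by a connected surface $W$ of genus $g-2$ with $n$ boundary components, two of which are glued to $d_1$ and $d_1'$. The result has $n$ boundary components and Euler characteristic $-4+(2-2(g-2)-n)=2-2g-n$. By (M2) we may identify it with $\Sigma$ so that $b=b_i$ and $b'=b_j$. The complement of $L$ is the union of $L'$, the annuli and $W$; it is connected and contains $d_1,d_2,d_3$. The same holds with $L$ and $L'$ exchanged. So \eqref{eq:sum} holds for every positive $\tau$ commuting with the action. By Lemma~\ref{lem:free}, one of $T_{b_i}^{\pm1}$ acts as a positive automorphism; take it as $\tau$. It commutes with the action because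 $T_{b_i}$ is central, and $|\operatorname{rot}(T_{b_i})|=1$. Then \eqref{eq:sum} forces $\operatorname{rot}(T_{b_j})=0$, and $T_{b_j}$ has a fixed point by Proposition~\ref{prop:rot}(c).
\end{proof}

The hypothesis $g\ge2$ enters through $W$. In genus $0$ the statement is false: the mapping class group of the annulus is infinite cyclic, generated by $T_{b_1}=T_{b_2}$, and it acts on $\mathbb Z$ with both boundary twists fixed-point free. Note that Proposition~\ref{prop:atmost} allows global fixed points a priori; we will apply it to the action of a subsurface group about which nothing of this kind is assumed.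

\section{Torsion: at most three boundary components}\label{sec:torsion}

For the existence half of Theorem~\ref{thm:action} we will have to show that an action on a complete chain in which all boundary twists act trivially has a global fixed point. Such an action factors through a quotient of $G$ that may contain torsion, and torsion acts trivially. The mechanism is visible in genus one.

\begin{example}
The group $\operatorname{Mod}(\Sigma_1^1)$ is generated by the twists $T_{a_1},T_{a_2}$ about a chain $a_1,a_2$, which satisfy the braid relation $T_{a_1}T_{a_2}T_{a_1}=T_{a_2}T_{a_1}T_{a_2}$. Suppose it acts on a totally ordered set with the boundary twist $T_d$ acting trivially, and let $t_1,t_2$ be the automorphisms induced by $T_{a_1},T_{a_2}$. By (M7), $(t_1t_2)^6=1$, so $t_2=t_1^{-1}$ by Lemma~\ref{lem:order}(a). The braid relation becomes $t_1=t_1^{-1}$, so $t_1=1$ by the same lemma, and the action is trivial.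
\end{example}

In higher genus we use a rotation with three fixed points, which can serve as marked points. The rotation identifies, in the action, the twists about one pair of curves that cross once. To propagate this to all nonseparating twists we need the following connectivity statement.

\begin{lemma}\label{lem:curves}
Let $S$ be a closed orientable surface with finitely many marked points, and let $x,y$ be transverse nonseparating curves in $S$. There is a finite sequence of curves from $x$ to $y$, avoiding the marked points, in which consecutive curves cross exactly once.
\end{lemma}

\begin{proof}
We induct on $k=|x\cap y|$. For $k=1$ there is nothing to prove.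

Let $k=0$. We find $z$ crossing each of $x,y$ once; then $x,z,y$ is the sequence. Cut $S$ along $x\cup y$, obtaining copies $x^\pm,y^\pm$, and fix points on $x$ and on $y$ at which all arcs below end. If the cut surface is connected, join $x^+$ to $y^+$ by a simple arc. An arc joining two different boundary components does not separate, so $x^-$ can be joined to $y^-$ by a simple arc disjoint from the first; the two arcs glue to $z$. If the cut surface is disconnected, it has two components, since $S$ cut along $x$ is connected, and they contain one copy of $y$ each. If both copies of $x$ lay in the same component, the other would be bounded by $y$ alone and $y$ would separate. So each component contains one copy of $x$ and one of $y$; join these by a simple arc in each component and glue.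

Let $k\ge2$. It suffices to find a nonseparating $z$ transverse to $x$ and $y$ with $|z\cap x|\le1$ and $|z\cap y|<k$, for then the induction hypothesis applies to $(x,z)$ and to $(z,y)$. Let $\beta\subset y$ be the closure of a component of $y\setminus x$. Its endpoints $P,Q$ are distinct because $k\geq 2$, and they cut $x$ into two arcs $x',x''$, whose interiors contain together $k-2$ points of $y$. All curves below run close to $x\cup\beta$ and so avoid the marked points.

Suppose first that $\beta$ leaves $P$ on one side of $x$, say the right, and reaches $Q$ from the left. Let $z$ run parallel to $\beta$, turn just before $Q$, follow $x'$ on its left, and cross $x$ just before $P$ to close up. It crosses $x$ once, so it is nonseparating. Along $x'$ it crosses $y$ at most $k-2$ times. Along $\beta$ it must run, near each end, on the side of $\beta$ facing $x'$, which costs at most one crossing with $\beta$. So $|z\cap y|\le k-1$.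

Suppose now that $\beta$ lies on the same side of $x$ at both ends. A regular neighborhood of $x\cup\beta$ is a pair of pants bounded by a copy of $x$ and by curves $z',z''$ parallel to $x'\cup\beta$ and $x''\cup\beta$. In $H_1(S;\mathbb Z/2)$ we have $[z']+[z'']=[x]\ne0$, so one of the two, say $z'$, is nonzero in homology and hence nonseparating. It is disjoint from $x$ and from $\beta$. Near $P$ and $Q$ the continuation of $y$ beyond $\beta$ lies on the other side of $x$, so $z'$ meets $y$ only near interior points of $x'$, at most $k-2$ times.
\end{proof}

\begin{proposition}\label{prop:small}
Let $g\ge2$ and $n\le3$, and let $G$ act on a totally ordered set $\Omega$ with all $T_{b_j}$ acting trivially. Then $G$ acts trivially.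
\end{proposition}

\begin{proof}
Capping the boundary components one at a time, we see from (M3) that the action factors through $\Gamma=\operatorname{PMod}(S)$, where $S$ is the closed surface of genus $g$ with $n$ marked points. Let $K$ be the kernel of the action of $\Gamma$, a normal subgroup.

\emph{A rotation.} Take the regular $(4g+2)$-gon with vertices $v_i$ and sides $s_i=v_iv_{i+1}$, indices modulo $4g+2$, and identify opposite sides $s_i$, $s_{i+2g+1}$ by translations. The translation sends $v_i$ to $v_{i+2g+2}$ and $v_{i+1}$ to $v_{i+2g+1}$. These identifications preserve the parity of the index, and they give $v_i\sim v_{i+2g+2}\sim v_{i+2}$. So there are two vertex classes, the Euler characteristic is $2-(2g+1)+1=2-2g$, and the quotient is the closed surface of genus $g$. The rotation $s_i\mapsto s_{i+2}$ induces a homeomorphism $f$ of order $2g+1$ that fixes the center and both vertex classes. Choose the $n\le3$ marked points among these three points. Then $f$ defines an element of finite order in $\Gamma$, so $f\in K$ by Lemma~\ref{lem:order}(a).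

\emph{All nonseparating twists agree modulo $K$.} The translation identifying two opposite sides is perpendicular to them, so a chord perpendicular to $s_0$ and $s_{2g+1}$ closes up to a curve $a$. Take it slightly off the center; then $a$ avoids the marked points. The chords of $a$ and $f(a)$ make an angle of $2\pi/(2g+1)$ and cross once, near the center. The second chord ends on $s_2$ and $s_{2g+3}$, a different pair of sides, so $a$ and $f(a)$ cross exactly once in $S$. Since $K$ is normal,
\[
T_aT_{f(a)}^{-1}=(T_afT_a^{-1})f^{-1}\in K .
\]
Let $a',a''$ be any two curves crossing once. Regular neighborhoods of $a\cup f(a)$ and of $a'\cup a''$ are one-holed tori, related by an orientation-preserving homeomorphism taking $a$ to $a'$ and $f(a)$ to $a''$. Both complements are connected, of genus $g-1$, with one boundary component and $n$ marked points. By (M2) some element of $\Gamma$ takes $(a,f(a))$ to $(a',a'')$, and conjugating by it gives $T_{a'}T_{a''}^{-1}\in K$. Any two nonseparating curves can be made transverse by an isotopy, so by Lemma~\ref{lem:curves} all nonseparating twists have the same image $t\in\Gamma/K$. By (M5), $\Gamma/K=\langle t\rangle$.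

\emph{The element $t$ has finite order.} Glue a two-holed torus $Q$ along both boundary curves $d_1,d_2$ to a connected surface of genus $g-2$ with two boundary components that carries the marked points. The Euler characteristic is $-2+(2-2(g-2)-2)=2-2g$, so the result can be identified with $S$. The curves $d_1,d_2$ are nonseparating because $Q$ and its complement are connected. View $Q$ as a regular neighborhood of a chain $a_1,a_2,a_3$; each $a_l$ crosses another curve of the chain once and is nonseparating. By (M7), $t^{12}=t^2$, so $t^{10}=1$. By Lemma~\ref{lem:order}(a), $t$ acts trivially, and so does $\Gamma$.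
\end{proof}

\section{Cutting off a pair of pants}\label{sec:pants}

The rotation handles only three marked points. For larger $n$ we reduce the number of boundary components. Let $n\ge2$, let $c$ be a curve that bounds together with $b_1,b_2$ a pair of pants $N\subset\Sigma$, let $\Sigma'=\overline{\Sigma\setminus N}\cong\Sigma_g^{n-1}$, and let $G_c$ be the image of $\operatorname{Mod}(\Sigma')\to G$. To apply an induction hypothesis to $\operatorname{Mod}(\Sigma')$ we must know that it has no global fixed point when $G$ has none. The next statement provides this.

\begin{proposition}\label{prop:pants}
Let $G$ act on a totally ordered set $\Omega$. If $y\in\Omega$ is fixed by $T_{b_1}$, $T_{b_2}$ and $G_c$, then $y$ is fixed by $G$.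
\end{proposition}

The subgroup generated by $T_{b_1},T_{b_2}$ and $G_c$ preserves $c$, so the order has to be used. What is missing from this subgroup are the classes that drag $b_1$ around loops of $\Sigma'$. Such a drag along a simple loop is a quotient of two twists by (M4). One of the two curves will lie in $\Sigma'$; the other crosses $c$ twice and belongs to a lantern together with $c$. The lantern relation will show that a product of two twists of the latter kind fixes $y$, and Lemma~\ref{lem:order}(b) will finish the argument provided that the two twists are conjugate by an element fixing $y$. This conjugacy requires loops with connected complement, so we first show that these suffice.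

Let $S$ be a compact connected orientable surface and $*$ a point on a boundary component $c$. A loop $\delta$ based at $*$ is \emph{admissible} if it is simple, $\delta\cap\partial S=\{*\}$, and $S\setminus\delta$ is connected.

\begin{lemma}\label{lem:loops}
If $S$ has genus $h\ge1$, then $\pi_1(S,*)$ is generated by admissible loops.
\end{lemma}

\begin{proof}
Let $S$ have $r+1$ boundary components. Take a round disc $\Delta$ with $*\in\partial\Delta$ and attach $2h+r$ bands $A_i,B_i$ ($1\le i\le h$) and $Z_j$ ($1\le j\le r$), orientably, along disjoint intervals of $\partial\Delta\setminus\{*\}$, called feet. Denote the two feet of $A_i$ by $A_i^+,A_i^-$, and likewise for the other bands. Starting from $*$, let the feet appear in the order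
\[
A_1^+,B_1^+,A_1^-,B_1^-,\ \dots,\ A_h^+,B_h^+,A_h^-,B_h^-,\ Z_1^+,Z_1^-,\ \dots,\ Z_r^+,Z_r^- .
\]
Each interlaced pair $A_i,B_i$ leaves the number of boundary components unchanged and each $Z_j$ adds one. So this surface has $r+1$ boundary components and Euler characteristic $1-2h-r$, hence genus $h$, and by (M2) we may identify it with $S$ respecting $*$.

Write $(E,F)$ for the chord of $\Delta$ between $E$ and $F$, where a foot stands for its midpoint. Two chords with four distinct endpoints cross if and only if the endpoints alternate around $\partial\Delta$. Let $\alpha_i$ follow $(*,A_i^+)$, the core of $A_i$ and $(A_i^-,*)$, and define $\beta_i$ and $\zeta_j$ in the same way from $B_i$ and $Z_j$. These loops freely generate $\pi_1(S,*)$. The loop $\zeta_j$ separates, so we replace it by $\alpha_1\zeta_j$; the classes $\alpha_i,\beta_i,\alpha_1\zeta_j$ still generate. Since $\Delta$ is simply connected, $\alpha_1\zeta_j$ is represented by the loop $\eta_j$ that follows $(*,A_1^+)$, the core of $A_1$, $(A_1^-,Z_j^+)$, the core of $Z_j$, and $(Z_j^-,*)$. The endpoints appear in the cyclic order $*,A_1^+,A_1^-,Z_j^+,Z_j^-$, so these three chords meet only at $*$. Thus $\alpha_i,\beta_i,\eta_j$ are simple and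 meet $\partial S$ only in $*$. Each is crossed exactly once by a closed curve, which joins its two sides:
\begin{itemize}
\item The core of $B_i$ closed up by $(B_i^+,B_i^-)$. Only the foot $A_i^-$ lies between $B_i^+$ and $B_i^-$, so this curve crosses $(A_i^-,*)$ but not $(*,A_i^+)$, and it crosses $\alpha_i$ once. For $i=1$ it crosses $(A_1^-,Z_j^+)$ but neither $(*,A_1^+)$ nor $(Z_j^-,*)$, so it crosses $\eta_j$ once.
\item The core of $A_i$ closed up by $(A_i^+,A_i^-)$. Only $B_i^+$ lies between these feet, so this curve crosses $(*,B_i^+)$ but not $(B_i^-,*)$, and it crosses $\beta_i$ once. \qedhere
\end{itemize}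
\end{proof}

This is where positive genus is used: in genus $0$ every simple loop separates.

Return to $\Sigma=N\cup\Sigma'$ and fix $*\in c$ and an admissible loop $\delta$ in $\Sigma'$. Let $P\subset\Sigma'$ be a thin regular neighborhood of $c\cup\delta$. It has Euler characteristic $-1$ and more than one boundary component, so it is a pair of pants with boundary $c,p,q$. The loop $\delta$ cuts the planar surface $P$ into two pieces, one containing $p$ and the other $q$. Every component of $R=\overline{\Sigma'\setminus P}$ contains $p$ or $q$, and if these lay in different components then $\Sigma'\setminus\delta$ would be disconnected. So \emph{$R$ is connected}. The union $L=N\cup P$ is a four-holed sphere with boundary $b_1,b_2,p,q$. A \emph{crossing curve} is a curve $u\subset L$ that meets $c$ transversally in exactly two points and separates, in $L$, $b_1$ from $b_2$ and $p$ from $q$; the curve $\gamma_1$ in Figure~\ref{fig:pants} is an example.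

\begin{lemma}\label{lem:crossing}
Let $H_0\subset G$ be generated by $T_{b_1},T_{b_2}$ and $G_c$. For any two crossing curves $u,u'$ the twists $T_u$ and $T_{u'}$ are conjugate by an element of $H_0$.
\end{lemma}

\begin{proof}
The arc $u\cap N$ has both ends on $c$ and cuts $N$ into two planar pieces. The curves $b_1,b_2$ lie in different pieces, since otherwise a path in $N\setminus u$ would join them. So each piece has two boundary circles and is an annulus. Let $c_1,c_2$ be the arcs into which $u$ cuts $c$, with $c_l$ in the annulus containing $b_l$. By the same argument $u\cap P$ cuts $P$ into two annuli, one containing $p$ and one containing $q$, and each contains one of $c_1,c_2$. Define $c_1',c_2'$ from $u'$ in the same way.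

We build a homeomorphism $\varphi$ of $\Sigma$ with $\varphi(u)=u'$. On $c$, let $\varphi$ be an orientation-preserving homeomorphism with $\varphi(c_l)=c_l'$. Map $u\cap N$ to $u'\cap N$ and $u\cap P$ to $u'\cap P$ compatibly with the endpoints. Extend over the four annuli by (M2), sending the annulus in $N$ (or $P$) that contains $c_l$ to the annulus in $N$ (or $P$) that contains $c_l'$, with $\varphi$ the identity on $b_1$ and $b_2$; the boundary maps preserve orientations because they do so on $c_l$. The resulting homeomorphism of $L$ preserves $p$ and $q$ or swaps them, according as $u,u'$ induce the same partition of $\partial L$ or not. In both cases it extends over the connected surface $R$ by (M2), with the identity on $b_3,\dots,b_n$.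

The map $\varphi|_c$ is isotopic to the identity, so after an isotopy supported near $c$ the map $\varphi$ fixes $c$ pointwise. Hence its class in $G$ is the product of an element of $G_c$ and an element of the image of $\operatorname{Mod}(N)$. The latter image is generated by $T_{b_1},T_{b_2},T_c$ by (M3), and $T_c\in G_c$. So $\varphi\in H_0$, and $\varphi T_u\varphi^{-1}=T_{u'}$.
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.3]
\filldraw[fill=gray!25] (0,1) circle (0.25);
\fill (0,1) circle (0.035);
\draw (0,-1) circle (0.25) node {\small $b_2$};
\draw (2.5,1) circle (0.2) node {\small $q$};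
\draw (2.5,-1) circle (0.25) node {\small $p$};
\draw[very thick] (0,0) ellipse (1 and 1.9);
\draw[dashed] (1.9,1) ellipse (1.9 and 0.6);
\draw (1.85,1) ellipse (2.35 and 0.85);
\draw (1.975,1) ellipse (1.525 and 0.36);
\draw[thin,gray] (-0.18,0.82) -- (-0.5,0.35);
\node at (-0.55,0.2) {\small $b_1$};
\node at (-1.12,-0.6) {$c$};
\node at (0.25,-0.25) {$N$};
\node at (3.7,-0.6) {$P$};
\node at (4.45,1) {$\gamma_1$};
\node at (3.98,1) {\small $\gamma$};
\node at (1.5,1.15) {\small $\gamma_2$};
\end{tikzpicture}
\caption{The four-holed sphere $L$ with boundary $b_1,b_2,p,q$, drawn in the plane together with the point at infinity. The curve $c$ cuts $L$ into pairs of pants $N$ (inside) and $P$ (outside). The hole $b_1$ is capped by a shaded disc with a marked point, and the dashed loop $\gamma$ through the marked point encircles $q$. Of its two parallel copies, $\gamma_2$ is isotopic to $q$, while $\gamma_1$ crosses $c$ twice and separates $\{b_1,q\}$ from $\{b_2,p\}$.}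
\label{fig:pants}
\end{figure}

\begin{proof}[Proof of Proposition~\ref{prop:pants}]
Let $H\supset H_0$ be the stabilizer of $y$.

\emph{Step 1: for every admissible $\delta$, twists about crossing curves in $L$ lie in $H$.} Apply (M6) with $u_1=c$:
\[
T_cT_uT_v=T_{b_1}T_{b_2}T_pT_q .
\]
The curves $u,v$ cross $c$ twice and realize the partitions $\{b_1,p\}\,|\,\{b_2,q\}$ and $\{b_1,q\}\,|\,\{b_2,p\}$, so both are crossing curves. As $T_c,T_p,T_q\in G_c$, the relation gives $T_uT_v\in H$. By Lemma~\ref{lem:crossing}, $T_v=hT_uh^{-1}$ with $h\in H$; this is the case in which $p$ and $q$ are swapped, and it needs $R$ to be connected. Lemma~\ref{lem:order}(b) gives $T_u\in H$, and Lemma~\ref{lem:crossing} gives $T_{u'}\in H$ for every crossing curve $u'$.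

\emph{Step 2: generators of $G$.} Let $\hat\Sigma$ be obtained from $\Sigma$ by capping $b_1$ with a disc $D$ with center $o$. Consider
\[
G\longrightarrow\operatorname{PMod}(\hat\Sigma,o)\longrightarrow\operatorname{Mod}(\hat\Sigma).
\]
The first map is onto with kernel $\langle T_{b_1}\rangle$ by (M3), and the kernel of the second is described by (M4). The surface $\hat N=N\cup D$ is an annulus between $c$ and $b_2$, that is, a collar of $b_2$ in $\hat\Sigma$. Every mapping class of $\hat\Sigma$ has a representative that is the identity on this collar, so $G_c$ maps onto $\operatorname{Mod}(\hat\Sigma)$. Hence $G$ is generated by $G_c$, $T_{b_1}$ and lifts of $\operatorname{Push}(\gamma)$, where $\gamma$ runs over a generating set of $\pi_1(\hat\Sigma,o)$. Fix a simple arc $e$ in $\hat N$ from $o$ to $*$ that meets $D$ in a radius and $c$ only in $*$. Since $\hat\Sigma$ deformation retracts onto $\Sigma'$, the map $\delta\mapsto e\delta e^{-1}$ induces an isomorphism $\pi_1(\Sigma',*)\to\pi_1(\hat\Sigma,o)$. By Lemma~\ref{lem:loops} it suffices to show that for each admissible $\delta$ some lift of $\operatorname{Push}(e\delta e^{-1})$ lies in $H$.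

\emph{Step 3: the pushes.} Let $P,L,p,q$ belong to $\delta$. Slide the two ends of $\delta$ apart along $c$ to obtain a simple arc $\delta'\subset P$ from $*_1$ to $*_2$, the endpoints of a short arc $c_0\subset c$ containing $*$. Take parallel copies $e_1,e_2$ of $e$ from $o$ to $*_1,*_2$, disjoint except at $o$, meeting $D$ in radii, and bounding with $c_0$ a thin disc $E\subset\hat N$ that contains $e$. The simple loop $\gamma=e_1\delta'e_2^{-1}$ represents $e\delta e^{-1}$ and crosses $c$ exactly in $*_1$ and $*_2$. Like $\delta$, the arc $\delta'$ separates $p$ from $q$, so it cuts $P$ into annuli $P_p\supset p$ and $P_q\supset q$. Name $p,q$ so that $c_0\subset P_q$. Then $\gamma$ cuts $L\cup D$ into $E\cup P_q$, an annulus between $\gamma$ and $q$, and $\overline{\hat N\setminus E}\cup P_p$, which contains $b_2$ and $p$; see Figure~\ref{fig:pants}.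

Let $A$ be a regular neighborhood of $\gamma\cup D$, an annulus with core $\gamma$. Let $\gamma_2$ be its boundary curve on the side of $E\cup P_q$ and $\gamma_1$ the other. Both avoid $D$, so they are curves in $L\subset\Sigma$, and by (M4) the element $(T_{\gamma_1}T_{\gamma_2}^{-1})^{\pm1}\in G$ is a lift of $\operatorname{Push}(\gamma)$. The curves $\gamma_2$ and $q$ bound an annulus in $E\cup P_q$ that is disjoint from $D$, so $T_{\gamma_2}=T_q\in G_c\subset H$. The curve $\gamma_1$ is parallel to $\gamma$, so it crosses $c$ in two points; it has $b_1=\partial D$ and $q$ on one side, and $b_2$ and $p$ on the other. It is a crossing curve, and $T_{\gamma_1}\in H$ by Step~1. Hence $H=G$.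
\end{proof}

\section{Proof of the theorem on actions}\label{sec:action}

Cutting off one pair of pants does not by itself give a contradiction; it only shows that the twist about the new boundary curve $c$ is fixed-point free. Two disjoint pairs of pants give two such twists, which Proposition~\ref{prop:atmost} forbids. They need four boundary components, and this is why the cases $n\le3$ were treated separately.

\begin{proof}[Proof of Theorem~\ref{thm:action}]
By Proposition~\ref{prop:atmost}, at most one $T_{b_i}$ has no fixed point. We prove by induction on $n$, for all actions at once, that at least one has none. Suppose that every $T_{b_j}$ has a fixed point. By Lemma~\ref{lem:common} the common fixed set $F$ of $T_{b_1},\dots,T_{b_n}$ is nonempty, so it is a complete chain. It is $G$-invariant because the $T_{b_j}$ are central. Thus $G$ acts on $F$ without global fixed point and with all $T_{b_j}$ acting trivially. If $n\le3$, Proposition~\ref{prop:small} says that $G$ fixes every point of $F$, a contradiction.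

Let $n\ge4$. Choose disjoint pairs of pants $N$ with boundary $b_1,b_2,c$ and $N'$ with boundary $b_3,b_4,c'$. The group $\operatorname{Mod}(\overline{\Sigma\setminus N})\cong\operatorname{Mod}(\Sigma_g^{n-1})$ acts on $F$ through $G_c$. A global fixed point $y\in F$ of this action would also be fixed by $T_{b_1}$ and $T_{b_2}$, hence by $G$ by Proposition~\ref{prop:pants}; so there is none. By the induction hypothesis one of the boundary twists $T_c,T_{b_3},\dots,T_{b_n}$ of $\overline{\Sigma\setminus N}$ has no fixed point in $F$. All but the first act trivially, so $T_c$ has no fixed point in $F$. The same argument with $b_3,b_4,N'$ in place of $b_1,b_2,N$ shows that $T_{c'}$ has no fixed point in $F$. Now $\Sigma''=\overline{\Sigma\setminus(N\cup N')}$ has genus $g$ and $n-2\ge2$ boundary components, among them $c$ and $c'$. Its mapping class group acts on the complete chain $F$ with both $T_c$ and $T_{c'}$ fixed-point free. This contradicts Proposition~\ref{prop:atmost}.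
\end{proof}

\section{Proof of the theorem on orderings}\label{sec:main}

If $a,a'$ are curves in $\Sigma_g^m$ crossing once, then $T_a$ sends the homology class $[a']$ to $[a']\pm[a]\neq[a']$. So twists about nonseparating curves are nontrivial, and in particular $G\neq1$.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
(1) Let $\Omega$ be the complete chain of Lemma~\ref{lem:cuts}, on which $G$ acts without global fixed point. By Theorem~\ref{thm:action} there is exactly one $i$ such that $T_{b_i}$ has no fixed point, and by Lemma~\ref{lem:cuts}(c) this $T_{b_i}$ is the unique cofinal boundary twist. Let $\tau=T_{b_i}^\sigma$, $\sigma=\pm1$, be positive on $\Omega$. From $D_\tau=\tau D_1>D_1$ we get $\tau>1$, so $\sigma=s$. Take translation numbers relative to $\tau$, which is central.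

For $j\ne i$ and $m\in\mathbb Z$, the element $T_{b_j}^m$ has a fixed point. Proposition~\ref{prop:rot}(d) with $q=D_1$ gives $\tau^{-1}D_1<T_{b_j}^mD_1<\tau D_1$, which by Lemma~\ref{lem:cuts}(b) means $T_{b_i}^{-s}<T_{b_j}^m<T_{b_i}^s$.

We have $\operatorname{rot}(T_{b_i})=s$, and $\operatorname{rot}(T_{b_j})=0$ for $j\ne i$ by Proposition~\ref{prop:rot}(c). By additivity, $z=\prod_jT_{b_j}^{k_j}$ has $\operatorname{rot}(z)=sk_i$. So $z$ has no fixed point if and only if $k_i\ne0$, and by Lemma~\ref{lem:cuts}(c) it is cofinal if and only if $k_i\neq0$.

(2) The groups $\operatorname{Mod}(\Sigma_g^m)$, $m\ge1$, are left orderable \cite{SW,RW}, and so are their subgroups. Capping all boundary components except the $i$-th with discs and extending by the identity gives a homomorphism $\pi\colon G\to\operatorname{Mod}(\Sigma_g^1)$. For $j\ne i$ the curve $b_j$ bounds a disc after capping, so $T_{b_j}\in\ker\pi$. The image of $\pi$ is nontrivial, since it contains twists about nonseparating curves. In the lexicographic ordering of Example~\ref{ex:lex} no $T_{b_j}$ with $j\ne i$ is cofinal. By (1) some boundary twist is cofinal, so $i(<)=i$.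

(3) If all $k_j$ are nonzero, then $k_{i(<)}\ne0$ for every left ordering $<$, and the product is cofinal by (1). If $k_j=0$ for some $j$, choose by (2) an ordering with $i(<)=j$; by (1) the product is not cofinal in it. The conjecture is the case in which all $k_j$ are positive.
\end{proof}

\begin{thebibliography}{9}

\bibitem{CG} Adam Clay and Tyrone Ghaswala, \emph{Cofinal elements and fractional Dehn twist coefficients}, arXiv:2210.07044 (2022).

\bibitem{FM} Farb and Margalit, \emph{A Primer on Mapping Class Groups}.

\bibitem{RW} Rourke and Wiest, \emph{Order automatic mapping class groups}, Pacific J. Math. 194 (2000).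

\bibitem{SW} Short and Wiest, \emph{Orderings of mapping class groups after Thurston}, Enseign. Math. 46 (2000).

\end{thebibliography}
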